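# Components of the partial exotic Steinberg variety, counted by matrices and by pairs of bitableaux

## 1. A vector, its cyclic subspace, and two filtrations of one kernel

Let $V$ be a complex symplectic vector space of dimension $2n$ with form $\langle\,,\rangle$. Let $x$ be a nilpotent endomorphism that is *self-adjoint*, $\langle xu,w\rangle=\langle u,xw\rangle$, and let $v\in V$ be any vector. For every $u\in V$ and every polynomial $f$ we have $\langle u,f(x)u\rangle=\langle f(x)u,u\rangle=-\langle u,f(x)u\rangle$, so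
$$\langle u,f(x)u\rangle=0.\tag{1}$$
Put $E=\mathbb C[x]v$. By (1), $\langle f(x)v,g(x)v\rangle=\langle v,f(x)g(x)v\rangle=0$, so $E$ is isotropic. It is $x$-stable, hence so is $E^\perp$, and
$$N=E^\perp/E$$
is a symplectic space with an induced self-adjoint nilpotent endomorphism, again written $x$. So the pair $(v,x)$ produces two self-adjoint nilpotents: $x$ on $V$ and $x$ on $N$. We look at $\ker x$ from both sides.

**Definition (view from $V$).** For $h\ge1$ let $K_h=\ker x\cap x^{h-1}V$, and for $w=x^{h-1}u$ and $w'$ in $K_h$ let $B_h(w,w')=\langle u,w'\rangle$.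

This does not depend on $u$, because $\langle\ker x^{h-1},x^{h-1}V\rangle=0$. It is alternating, because $B_h(w,w)=\langle u,x^{h-1}u\rangle=0$ by (1). Clearly $K_{h+1}\subset K_h$. Moreover
$$K_{h+1}\subset\operatorname{rad}B_h,\tag{2}$$
since for $w=x^hu'=x^{h-1}(xu')$ and $w'\in K_h$ we get $B_h(w,w')=\langle xu',w'\rangle=\langle u',xw'\rangle=0$.

**Definition (view from $N$).** For $h\ge1$ let $L_h=\{w\in\ker x\cap E^\perp: w\in x^{h-1}E^\perp+E\}$. This is the set of $w\in\ker x\cap E^\perp$ whose class in $N$ lies in $K_h^N$, the space $K_h$ formed in $N$. Let $\bar B_h$ be the pull-back to $L_h$ of the form $B_h^N$.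

By (2) in $N$, $L_{h+1}\subset\operatorname{rad}\bar B_h$. Every $L_h$ contains $\ell_0:=E\cap\ker x$, and $\ell_0\subset\operatorname{rad}\bar B_h$, because $\ell_0$ maps to $0$ in $N$. Also $L_1=\ker x\cap E^\perp$.

**Example 1.** Let $\dim V=4$ with basis $v_{11},v_{12},v^*_{11},v^*_{12}$, where $\langle v_{1j},v^*_{1j}\rangle=1$ and all other pairings of two basis vectors vanish except those forced by skew-symmetry. Let $xv_{12}=v_{11}$, $xv_{11}=0$, $xv^*_{11}=v^*_{12}$, $xv^*_{12}=0$, and $v=v_{11}$. Write $e_1=v_{11}$, $f_1=v^*_{12}$. Then $K_1=K_2=\langle e_1,f_1\rangle$ and $K_3=0$. The form $B_2$ is nondegenerate: $B_2(e_1,f_1)=\langle v_{12},v^*_{12}\rangle=1$. The form $B_1$ is zero. Next, $E=\langle e_1\rangle$, $E^\perp=\langle v_{11},v_{12},v^*_{12}\rangle$, $xE^\perp=\langle e_1\rangle$. So $L_1=\langle e_1,f_1\rangle$ and $L_2=L_3=\langle e_1\rangle=\ell_0$.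

What is this for? We shall study a variety of pairs of flags in $V$ compatible with $(v,x)$, and we have to understand all isotropic $W\subset\ker x\cap E^\perp$ for which the pair induced by $(v,x)$ on $W^\perp/W$ lies in a given orbit. It will turn out that orbits are recognized by two Jordan types, that of $x$ on $V$ and that of $x$ on $N$. The condition on $W$ then becomes two lists of conditions, on $W\cap K_h$ and on $W\cap L_h$. The core of the proof is to weave $(K_h)$ and $(L_h)$ into one decreasing chain $Q_1\supset Q_2\supset\cdots$, each term in the radical of the one before.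

## 2. The exotic nilpotent cone and its orbits

Let $G=\mathrm{Sp}(V)$, a connected group of dimension $2n^2+n$. Let $\mathfrak S\subset\mathfrak{gl}(V)$ be the space of self-adjoint endomorphisms and $\mathcal N(\mathfrak S)$ the set of nilpotent ones. The *exotic nilpotent cone* is $\mathfrak N=V\times\mathcal N(\mathfrak S)$. All topological statements refer to the Zariski topology.

Let $\mathcal Q_n$ be the set of bipartitions $(\mu,\nu)$ of $n$, that is, $|\mu|+|\nu|=n$. Partitions are padded by infinitely many zeros; $\lambda=\mu+\nu$ means $\lambda_i=\mu_i+\nu_i$. Write $\lambda^t_j=\#\{i\ge1:\lambda_i\ge j\}$ and $n(\lambda)=\sum(i-1)\lambda_i$.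

**Orbit parametrization (Kato; Achar–Henderson normal form).** A pair $(v,x)\in\mathfrak N$ lies in $\mathbb O_{\mu;\nu}$ if and only if $V$ has a basis $\{v_{ij},v^*_{ij}:1\le j\le\lambda_i\}$ such that $\langle v_{ij},v_{i'j'}\rangle=\langle v^*_{ij},v^*_{i'j'}\rangle=0$, $\langle v_{ij},v^*_{i'j'}\rangle=\delta_{ii'}\delta_{jj'}$, and
$$xv_{ij}=v_{i,j-1}\ (v_{i0}:=0),\qquad xv^*_{ij}=v^*_{i,j+1}\ (v^*_{i,\lambda_i+1}:=0),\qquad v=\sum_iv_{i,\mu_i}.$$
The sets $\mathbb O_{\mu;\nu}$, $(\mu,\nu)\in\mathcal Q_n$, are exactly the $G$-orbits on $\mathfrak N$, and distinct bipartitions give distinct orbits. The same holds for every symplectic space.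

We call $(\mu,\nu)$ the *type* of $(v,x)$. Pairs of the same type in two symplectic spaces are carried to each other by an isometry: match normal bases. We shall say "by equivariance" when we use this.

For a normal basis put $V_e=\langle v_{ij}\rangle\ni v$ and $V_f=\langle v^*_{ij}\rangle$. Both are Lagrangian and $x$-stable, and $V=V_e\oplus V_f$. Put $e_i=v_{i,1}$ and $f_i=v^*_{i,\lambda_i}$. Then $K_h=\langle e_i,f_i:\lambda_i\ge h\rangle$.

**Example 2.** For $n=1$: $\mathfrak S$ consists of scalars, so $x=0$; the type is $((1),\varnothing)$ if $v\ne0$ and $(\varnothing,(1))$ if $v=0$. For $n=2$ there are five types. With $x=0$ we have $\lambda=(1,1)$: $v=0$ is $(\varnothing,(1,1))$ and $v\ne0$ is $((1,1),\varnothing)$ (a normal basis has $v=v_{11}+v_{21}$). With $x\ne0$ we have $\lambda=(2)$, $\ker x=\operatorname{im}x$: $v=0$ is $(\varnothing,(2))$, $0\ne v\in\ker x$ is $((1),(1))$ (this is Example 1), and $v\notin\ker x$ is $((2),\varnothing)$.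

## 3. The Steinberg variety, two ways to cut it up, and the theorems

Let $\alpha=(\alpha_1,\dots,\alpha_m)$ be a composition of $n$. Put $\check\alpha_i=\alpha_1+\dots+\alpha_i$ and $\check\alpha_{2m-i}=2n-\check\alpha_i$ for $0\le i\le m$. Let $\mathcal F^\alpha(V)$ be the variety of isotropic partial flags $0=F_0\subset F_{\check\alpha_1}\subset\dots\subset F_{\check\alpha_m}=F_n$ with $\dim F_{\check\alpha_i}=\check\alpha_i$, extended by $F_{\check\alpha_{2m-i}}=F_{\check\alpha_i}^\perp$. The *exotic Spaltenstein variety* of $(v,x)\in\mathfrak N$ is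
$$\mathcal C^\alpha_{(v,x)}=\{F\in\mathcal F^\alpha(V): v\in F_n,\ x(F_{\check\alpha_i})\subset F_{\check\alpha_{i-1}}\ (1\le i\le2m)\}.$$
The conditions for $i\le m$ suffice: if $xF_{\check\alpha_i}\subset F_{\check\alpha_{i-1}}$, then $\langle xF_{\check\alpha_{i-1}}^\perp,F_{\check\alpha_i}\rangle=\langle F_{\check\alpha_{i-1}}^\perp,xF_{\check\alpha_i}\rangle=0$, so $xF_{\check\alpha_{i-1}}^\perp\subset F_{\check\alpha_i}^\perp$, which is the condition with index $2m+1-i$.

For a second composition $\beta=(\beta_1,\dots,\beta_\ell)$ of $n$, the *partial exotic Steinberg variety* is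
$$\mathfrak Z^{\alpha,\beta}=\{(F,F',(v,x))\in\mathcal F^\alpha(V)\times\mathcal F^\beta(V)\times\mathfrak N: F\in\mathcal C^\alpha_{(v,x)},\ F'\in\mathcal C^\beta_{(v,x)}\}.$$
What are its dimension and its irreducible components? There are two natural ways to cut it up.

**Definition (relative position).** For $(F,F')$ let $A(F,F')=(a_{i,j})$ be the $2m\times2\ell$ matrix
$$a_{i,j}=\dim\big((F_{\check\alpha_i}\cap F'_{\check\beta_j})/(F_{\check\alpha_{i-1}}\cap F'_{\check\beta_j}+F_{\check\alpha_i}\cap F'_{\check\beta_{j-1}})\big).$$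
It has row sums $(\alpha_1,\dots,\alpha_m,\alpha_m,\dots,\alpha_1)$, column sums $(\beta_1,\dots,\beta_\ell,\beta_\ell,\dots,\beta_1)$, and $a_{2m+1-i,2\ell+1-j}=a_{i,j}$. The set $M^{\alpha,\beta}$ of all nonnegative integer matrices with these three properties parametrizes the $G$-orbits on $\mathcal F^\alpha(V)\times\mathcal F^\beta(V)$. Write $\mathcal O_A$ for the orbit of $A\in M^{\alpha,\beta}$ and $\mathfrak Z_A^{\alpha,\beta}$ for its preimage in $\mathfrak Z^{\alpha,\beta}$.

**Definition (bitableaux).** $\mathrm{SYB}^\alpha(\mu,\nu)$ is the set of semistandard bitableaux of shape $(\mu,\nu)$ and content $\alpha$, encoded as chains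
$$(\mu,\nu)=(\mu^{(0)},\nu^{(0)})\supseteq\dots\supseteq(\mu^{(m)},\nu^{(m)})=(\varnothing,\varnothing)$$
with $|\mu^{(i)}|+|\nu^{(i)}|=n-\check\alpha_i$, such that no skew diagram $\mu^{(i-1)}/\mu^{(i)}$ or $\nu^{(i-1)}/\nu^{(i)}$ has two boxes in the same row. For $n=2$ and $\alpha=(2)$ there is one for each of the shapes $((1),(1))$, $((1,1),\varnothing)$, $(\varnothing,(1,1))$, and no others.

For $F\in\mathcal C^\alpha_{(v,x)}$ the pair $(v+F_{\check\alpha_i},x|_{F_{\check\alpha_i}^\perp/F_{\check\alpha_i}})$ has a type $(\mu^{(i)},\nu^{(i)})$; let $\Phi(F)$ be the sequence of these types, $0\le i\le m$. Put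
$$\mathfrak Z^{\alpha,\beta}_{T,T'}=\{(F,F',(v,x))\in\mathfrak Z^{\alpha,\beta}:\Phi(F)=T,\ \Phi(F')=T'\}.$$
Set
$$d_{\alpha,\beta}=2n^2-\tfrac12\sum_{i=1}^m(\alpha_i^2-\alpha_i)-\tfrac12\sum_{i=1}^\ell(\beta_i^2-\beta_i),\qquad b(\mu,\nu)=|\nu|+2n(\mu)+2n(\nu).$$

**Theorem 1.** $\mathfrak Z^{\alpha,\beta}$ is nonempty and pure of dimension $d_{\alpha,\beta}$. The sets $\overline{\mathfrak Z_A^{\alpha,\beta}}$, $A\in M^{\alpha,\beta}$, are its distinct irreducible components. The sets $\overline{\mathfrak Z_{T,T'}^{\alpha,\beta}}$, for $(\mu,\nu)\in\mathcal Q_n$, $T\in\mathrm{SYB}^\alpha(\mu,\nu)$, $T'\in\mathrm{SYB}^\beta(\mu,\nu)$, are also its distinct irreducible components.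

So both statements of the problem, whose source is Daniele Rosso, Neil Saunders, "Exotic Spaltenstein varieties", arXiv:2410.00235 (2024), are true. The proof also gives a stronger result, in which $\mathcal B$ denotes the variety of all isotropic $W\subset V$ of dimension $k$ with $xW=0$, $v\in W^\perp$, and $(v+W,x|_{W^\perp/W})$ of type $(\mu',\nu')$:
$$\mathcal B=\mathcal B^{\mu;\nu}_{\mu';\nu'}(v,x),\qquad(v,x)\in\mathbb O_{\mu;\nu},\quad(\mu',\nu')\in\mathcal Q_{n-k}.$$

**Theorem 2.** Let $(v,x)\in\mathbb O_{\mu;\nu}$ and $b=b(\mu,\nu)$.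

1. If $\mu/\mu'$ and $\nu/\nu'$ have at most one box per row and $k$ boxes in total, $\mathcal B^{\mu;\nu}_{\mu';\nu'}(v,x)$ is nonempty and irreducible of dimension exactly $b(\mu,\nu)-b(\mu',\nu')-\frac{k(k-1)}2$.
2. $\dim\mathcal C^\alpha_{(v,x)}\le b-\frac12\sum(\alpha_i^2-\alpha_i)$. For $T\in\mathrm{SYB}^\alpha(\mu,\nu)$, $\Phi^{-1}(T)\subset\mathcal C^\alpha_{(v,x)}$ is irreducible of exactly this dimension. The irreducible components of $\mathcal C^\alpha_{(v,x)}$ of this dimension are exactly the distinct sets $\overline{\Phi^{-1}(T)}$, $T\in\mathrm{SYB}^\alpha(\mu,\nu)$. Equality of dimensions holds if and only if $\mathrm{SYB}^\alpha(\mu,\nu)\ne\varnothing$.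
3. Let $T,T'$ be arbitrary sequences of bipartitions, starting at the same $(\mu,\nu)$, occurring as values of $\Phi$. If $T\notin\mathrm{SYB}^\alpha$ or $T'\notin\mathrm{SYB}^\beta$, then $\dim\mathfrak Z_{T,T'}<d_{\alpha,\beta}$. So $\overline{\mathfrak Z_{T,T'}}$ is an irreducible component if and only if $T$ and $T'$ are both semistandard.
4. Matching dense subsets gives a bijection $M^{\alpha,\beta}\leftrightarrow\bigsqcup_{(\mu,\nu)}\mathrm{SYB}^\alpha(\mu,\nu)\times\mathrm{SYB}^\beta(\mu,\nu)$, $A\mapsto(T,T')$, with $\overline{\mathfrak Z_A}=\overline{\mathfrak Z_{T,T'}}$.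

**Example 3 ($n=1$, $\alpha=\beta=(1)$).** Here $\mathfrak Z=\{(F,F',v):v\in F\cap F'\}$ with $F,F'$ lines in $\mathbb C^2$, and $d=2$. There are two matrices. For the identity matrix, $F=F'$ and $v\in F$: dimension $1+1$. For the antidiagonal matrix, $F\ne F'$ and $v=0$: dimension $2$. By types: $((1),\varnothing)$ gives $v\ne0$, $F=F'=\langle v\rangle$, dense in the first component; $(\varnothing,(1))$ gives $v=0$ and all $(F,F')$, the closure of the second.

**Example 4 ($n=2$, $\alpha=\beta=(2)$).** Now $F,F'\subset\mathbb C^4$ are Lagrangian, $d=8-1-1=6$, and the conditions are $xF=xF'=0$, $v\in F\cap F'$. A matrix in $M^{\alpha,\beta}$ is determined by $a_{11}=\dim F\cap F'\in\{0,1,2\}$. Suppose we know, as is shown in Section 4, that the $x$ killing $F$ with $xV\subset F$ form a space $\Lambda^2F$, and that for the pair we get $\Lambda^2(F\cap F')$. Lagrangians form a variety of dimension $3$.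

- If $a_{11}=2$: $3$ for $F$, $1$ for $x$, $2$ for $v$; total $6$. Generically $x\ne0$ and $0\neq v\in\ker x$: type $((1),(1))$.
- If $a_{11}=1$: $3$ for $F$, $1$ for the line $F\cap F'\subset F$, $1$ for $F'$; $x=0$; $1$ for $v$; total $6$. Generic type $((1,1),\varnothing)$.
- If $a_{11}=0$: $6$ for $(F,F')$, $x=0$, $v=0$. Type $(\varnothing,(1,1))$.

These are three components, and exactly the three shapes with a bitableau of content $(2)$. The type $(\varnothing,(2))$ also occurs in $\mathfrak Z$ (take $F=F'=\ker x$) but does not yield a component; we return to it at the end.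

## 4. The strata of fixed relative position all have dimension $d_{\alpha,\beta}$

**Proposition 3.** Each $\mathfrak Z_A^{\alpha,\beta}$ is nonempty, locally closed, irreducible, and of dimension $d_{\alpha,\beta}$. Consequently $\mathfrak Z^{\alpha,\beta}$, if $M^{\alpha,\beta}\ne\varnothing$, is pure of dimension $d_{\alpha,\beta}$ and the $\overline{\mathfrak Z_A}$ are its distinct components.

**Step 1: a model of the pair of flags.** The purpose is to make the stabilizer and the fiber visible blockwise. Write $\bar p=2m+1-p$ and $\bar q=2\ell+1-q$. Let $V=\bigoplus V_{pq}$ with $\dim V_{pq}=a_{pq}$, where $V_{pq}$ is dual to $V_{\bar p\bar q}$ under the form and orthogonal to all other summands (note $p\ne\bar p$). Put $F_{\check\alpha_i}=\bigoplus_{p\le i}V_{pq}$ and $F'_{\check\beta_j}=\bigoplus_{q\le j}V_{pq}$. A summand $V_{pq}$ is orthogonal to $F_{\check\alpha_i}$ iff $\bar p>i$, i.e. $p\le2m-i$; so $F_{\check\alpha_i}^\perp=F_{\check\alpha_{2m-i}}$, likewise for $F'$. Since $F_{\check\alpha_i}\cap F'_{\check\beta_j}=\bigoplus_{p\le i,q\le j}V_{pq}$,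 the relative position is $A$.

**Step 2: the Lie algebra and $\mathfrak S$ as tensors.** Identify $V\otimes V\cong\mathfrak{gl}(V)$ by $a\otimes b\mapsto(u\mapsto\langle b,u\rangle a)$. The adjoint of $a\otimes b$ is $-b\otimes a$: indeed $\langle\langle b,u\rangle a,w\rangle=\langle b,u\rangle\langle a,w\rangle=\langle u,-\langle a,w\rangle b\rangle$. So $\mathfrak{sp}(V)=S^2V$ and $\mathfrak S=\Lambda^2V$. The block $V_{pq}\otimes V_{p'q'}$ maps $V_{\bar p'\bar q'}$ to $V_{pq}$ and kills the other summands. Hence it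

- preserves both flags iff $p\le\bar p'$ and $q\le\bar q'$, i.e. $p+p'\le2m+1$ and $q+q'\le2\ell+1$; write $(p,q)\preceq(p',q')$;
- moves both flags down one step ($xF_{\check\alpha_i}\subset F_{\check\alpha_{i-1}}$, $xF'_{\check\beta_j}\subset F'_{\check\beta_{j-1}}$) iff $p+p'\le2m$ and $q+q'\le2\ell$; write $(p,q)\prec(p',q')$.

The flag spaces are sums of the $V_{pq}$, so the endomorphisms with either property form the sum of the allowed blocks. Both relations are symmetric, and for $(p,q)=(p',q')$ both say $p\le m$, $q\le\ell$.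

**Step 3: dimensions.** Over unordered pairs of indices $c=(p,q)\ne c'=(p',q')$,
$$\dim\mathrm{Stab}_G(F,F')=\sum_{c\preceq c'}a_ca_{c'}+\sum_{p\le m,q\le\ell}\binom{a_{pq}+1}2,\qquad\dim\{x\}=\sum_{c\prec c'}a_ca_{c'}+\sum_{p\le m,q\le\ell}\binom{a_{pq}}2.$$
These $x$ are automatically nilpotent, so $x$ ranges over a vector space. The vector $v$ ranges over $F_n\cap F'_n=\bigoplus_{p\le m,q\le\ell}V_{pq}$, of dimension $\sum_{p\le m,q\le\ell}a_{pq}$. Since $\binom a2+a=\binom{a+1}2$,
$$\dim\mathrm{Stab}-\dim\{(v,x)\}=D:=\sum a_ca_{c'}\quad\text{over pairs with }c\preceq c'\text{ but not }c\prec c'.$$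
The stratum $\mathfrak Z_A$ is the image of $G\times\{(v,x)\}$, hence irreducible and nonempty; it is the preimage of an orbit, hence locally closed; it maps onto $\mathcal O_A$ with all fibers isomorphic to $\{(v,x)\}$. So $\dim\mathfrak Z_A=\dim G-D$.

**Step 4: $D$ does not depend on $A$.** The pairs in $D$ are those with $c\preceq c'$ and $p+p'=2m+1$ or $q+q'=2\ell+1$.

Pairs with $p'=\bar p$ and $q+q'\le2\ell+1$: exactly one member has first index $\le m$; call it $(p,q)$. Put $q''=\bar q'$. Then $a_{\bar pq'}=a_{pq''}$ and the condition reads $q\le q''$. The contribution is $\sum_{p\le m}\sum_{q\le q''}a_{pq}a_{pq''}=\frac12\sum_{p\le m}\big(\alpha_p^2+\sum_qa_{pq}^2\big)$. In the same way the pairs with $q'=\bar q$, $p+p'\le2m+1$ contribute $\frac12\sum_{q\le\ell}\big(\beta_q^2+\sum_pa_{pq}^2\big)$. The overlap consists of the pairs $\{(p,q),(\bar p,\bar q)\}$ and contributes $\sum_{p\le m,\,q}a_{pq}^2$. By the symmetry of $A$, $\sum_{p\le m,\,q}a_{pq}^2$ and $\sum_{p,\,q\le\ell}a_{pq}^2$ are both half of $\sum_{p,q}a_{pq}^2$,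 so the squares cancel and $D=\frac12\sum\alpha_p^2+\frac12\sum\beta_q^2$. Since $\sum\alpha_p=\sum\beta_q=n$, we get $\dim\mathfrak Z_A=2n^2+n-D=d_{\alpha,\beta}$.

**Step 5: conclusion.** $\mathfrak Z^{\alpha,\beta}$ is a finite disjoint union of irreducible locally closed sets, all of dimension $d_{\alpha,\beta}$. So every component is the closure of one of them, every closure is a component, and distinct $A$ give distinct closures, because two disjoint dense locally closed subsets of an irreducible variety cannot exist. $\square$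

## 5. As many pairs of bitableaux as matrices, and what is left to prove

**Lemma 4.** $M^{\alpha,\beta}\neq\varnothing$ and
$$\sum_{(\mu,\nu)\in\mathcal Q_n}|\mathrm{SYB}^\alpha(\mu,\nu)|\,|\mathrm{SYB}^\beta(\mu,\nu)|=|M^{\alpha,\beta}|.\tag{3}$$

*Proof.* Transpose all diagrams: "no two boxes in a row" becomes "no two boxes in a column". Filling the boxes removed in step $i$ with the letter $m+1-i$ turns a chain into a pair of ordinary semistandard tableaux of shapes $\mu^t,\nu^t$ with total content $(\alpha_m,\dots,\alpha_1)$. Since $s_{\mu^t}s_{\nu^t}$ is symmetric, $|\mathrm{SYB}^\alpha(\mu,\nu)|$ is the coefficient of $x^\alpha$ in $s_{\mu^t}(x)s_{\nu^t}(x)$, $x=(x_1,\dots,x_m)$. By the Cauchy identity, applied once for $\mu$ and once for $\nu$, the left side of (3) is the coefficient of $x^\alpha y^\beta$ in $\prod_{i\le m,\,j\le\ell}(1-x_iy_j)^{-2}$. Expanding, this is the number of pairs $(C,D)$ of nonnegative integer $m\times\ell$ matrices such that $C+D$ has row sums $\alpha$ and column sums $\beta$.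

Send $A\in M^{\alpha,\beta}$ to $C=(a_{ij})$, $D=(a_{i,2\ell+1-j})$, $i\le m$, $j\le\ell$. The symmetry recovers $A$ from its upper $m$ rows. The sum of row $i\le m$ of $A$ is that of row $i$ of $C+D$. The sum of column $j\le\ell$ of $A$ is $\sum_{i\le m}a_{ij}+\sum_{i>m}a_{ij}=\sum_{i\le m}(a_{ij}+a_{i,2\ell+1-j})$, the column sum of $C+D$. So this is a bijection. Such pairs exist: take $D=0$ and any nonnegative integer matrix $C$ with margins $\alpha,\beta$ (there is one because $\sum\alpha_i=\sum\beta_j$: fill greedily from the upper left corner). $\square$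

Now the plan is clear. There are $|M^{\alpha,\beta}|$ components and $|M^{\alpha,\beta}|$ pairs $(T,T')$. The sets $\mathfrak Z_{T,T'}$ are disjoint. If each is irreducible of dimension at least $d_{\alpha,\beta}$, then each is dense in a component, different pairs give different components, and counting finishes. So we need a *lower* bound for the dimension, and irreducibility. The bijection never has to be described.

The stratum $\mathfrak Z_{T,T'}$ lies over one orbit, and its fibers are products of sets $\Phi^{-1}(T)$, which are built from the spaces $\mathcal B$ by choosing $W=F_{\check\alpha_1}$ first. So everything rests on two facts about $\mathcal B$, when at most one box is removed per row: $\mathcal B$ is irreducible, and it is nonempty of dimension at least $b(\mu,\nu)-b(\mu',\nu')-\frac{k(k-1)}2$. For each there is a sensible first attempt.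

*Dimension.* Remove the $k$ boxes one at a time, choosing isotropic $F_1\subset F_2\subset\dots\subset F_k=W$ with $F_t/F_{t-1}\subset\ker x$ in $F_{t-1}^\perp/F_{t-1}$, and divide by the complete flags of $W$. This needs $xF_k=0$, whereas the construction only gives $xF_t\subset F_{t-1}$. In Example 1, of type $((1),(1))$, with $k=2$ and $(\mu',\nu')=(\varnothing,\varnothing)$, remove first the box of $\mu$: $v$ must become $0$, so $F_1=\langle v_{11}\rangle$. On $F_1^\perp/F_1$, spanned by the classes of $v_{12},v_{12}^*$, the pair is $(0,0)$, so every line is allowed for $F_2/F_1$. With $F_2=\langle v_{11},sv_{12}+tv^*_{12}\rangle$ we find $xF_2=\langle sv_{11}\rangle$, nonzero for all but one of these lines. Now remove first the box of $\nu$: $F_1=\langle w\rangle$ with $w\in\ker x\cap E^\perp=\langle e_1,f_1\rangle$ and $v=e_1\notin F_1$, so $w=f_1+ce_1$ up to scalar; then $F_2=F_1+\langle v\rangle=\ker x$ and $xF_2=0$ always. The order matters, and Section 9 finds an order that works in general.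

*Irreducibility.* If $v=0$, then $E=0$ and $L_h=K_h$; only the $K_h$ matter. The condition on $W$ will be on the maximal $B_h$-isotropic subspaces $J_h$ of $W\cap K_h$, and since $K_{h+1}\subset\operatorname{rad}B_h$ one can choose the $J_h$ as a chain and build the variety of chains as a tower. For general $v$ there are two such families, and one tower cannot alternate freely between $K$ and $L$. Take type $((2),(1))$: $\lambda=(3)$, $v=v_{12}$, $E=\langle v_{11},v_{12}\rangle$, $E^\perp=\langle v_{11},v_{12},v_{13},v^*_{13}\rangle$, so $L_2=\ker x\cap(xE^\perp+E)=\langle e_1\rangle$, while $K_3=\langle e_1,f_1\rangle\not\subset L_2$. What gets past this point: $K_h$ and $L_h$ differ by at most one dimension and carry the same form on their intersection, and the numerics of removing at most one box per row tell us which of the two to use at each level $h$.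

## 6. The numbers $a_h$ and the two Jordan types

Let $(v,x)$ have type $(\mu,\nu)$. For $h\ge0$ let
$$a_h=\min\{j\ge0:x^jv\in x^hV\}.$$
Every submodule of $E$ is some $\mathbb C[x]x^jv$ ($E$ is uniserial), so $E\cap x^hV=\mathbb C[x]x^{a_h}v$. Clearly $a_0=0$, and $a_h\le a_{h+1}\le a_h+1$, since $x^{a_h}v\in x^hV$ implies $x^{a_h+1}v\in x^{h+1}V$. Call $h\ge1$ **flat** if $a_h=a_{h-1}$ and **steep** if $a_h=a_{h-1}+1$. Put
$$\rho_i=\nu_i+\mu_{i+1}\ (i\ge1),\qquad\rho_0=\infty .$$
Then $\lambda_i\ge\rho_i\ge\lambda_{i+1}$, so $\rho=(\rho_1,\rho_2,\dots)$ is a partition, of $n-\mu_1$.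

**Lemma 5.** $\dim E=\mu_1$ and
$$a_h=\max_{i\ge1}\min(\mu_i,h-\nu_i),\tag{4}$$
$$a_h=\mu_{s+1}\ \text{ if }\lambda_{s+1}\le h\le\rho_s\ (s\ge0),\qquad a_h=h-\nu_s\ \text{ if }\rho_s\le h\le\lambda_s\ (s\ge1),\tag{5}$$
$$a_h-a_{h-1}=\lambda^t_h-\rho^t_h\in\{0,1\},\qquad\sum_{j\ge h}(\lambda^t_j-\rho^t_j)=\mu_1-a_{h-1}\qquad(h\ge1).\tag{6}$$

*Proof.* We have $x^jv=\sum_{\mu_i>j}v_{i,\mu_i-j}$, which is nonzero iff $j<\mu_1$; so $\dim E=\mu_1$. The space $x^hV$ is spanned by the $v_{i,l}$ with $l\le\lambda_i-h$ and the $v^*_{i,l}$ with $l>h$. So $x^jv\in x^hV$ iff for each $i$ either $j\ge\mu_i$ or $\mu_i-j\le\lambda_i-h$, i.e. $j\ge h-\nu_i$. This is (4); the maximum is $\ge0$ because of the zero rows.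

First case of (5): for $i\le s$, $h-\nu_i\le h-\nu_s\le\rho_s-\nu_s=\mu_{s+1}$; for $i>s$, $\mu_i\le\mu_{s+1}$; at $i=s+1$ the minimum equals $\mu_{s+1}$, as $h\ge\lambda_{s+1}$. Second case: for $i\le s$, $h-\nu_i\le h-\nu_s$; for $i>s$, $\mu_i\le\mu_{s+1}=\rho_s-\nu_s\le h-\nu_s$; at $i=s$ the minimum equals $h-\nu_s$, as $h\le\lambda_s$.

By (5), $h$ is steep iff $\rho_s<h\le\lambda_s$ for some $s\ge1$, and flat iff $\lambda_{s+1}<h\le\rho_s$ for some $s\ge0$. The intervals $(\rho_s,\lambda_s]$ are disjoint, and $\lambda^t_h-\rho^t_h=\#\{s\ge1:\rho_s<h\le\lambda_s\}$. This is the first half of (6). Summing, and using $a_h=\mu_1$ for $h\ge\lambda_1$, gives the second. $\square$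

We shall use repeatedly, for a subspace $U\subset V$ and $j\ge0$, with $x^{-j}U$ the preimage of $U$ under $x^j$,
$$(x^jU^\perp)^\perp=x^{-j}U,\qquad\dim x^jU^\perp=\operatorname{rk}x^j-\dim(U\cap x^jV).\tag{7}$$
Indeed $\langle u,x^jw\rangle=\langle x^ju,w\rangle$ vanishes for all $w\in U^\perp$ iff $x^ju\in U$, and $\dim x^{-j}U=\dim\ker x^j+\dim(U\cap x^jV)$. For $U=0$ it says $(x^jV)^\perp=\ker x^j$.

**Lemma 6 (two Jordan types).** $x|_V$ has Jordan type $\lambda\cup\lambda$, and $x|_N$ has Jordan type $\rho\cup\rho$. The pair $(\lambda,\rho)$ determines $(\mu,\nu)$.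

*Proof.* The first claim is the normal form. By (7), $\dim x^hE^\perp=\operatorname{rk}x^h-(\mu_1-a_h)$. Next, $E\subset V_e$ and $V_e$ is isotropic, so $V_e\subset E^\perp$. Since $V=V_e\oplus V_f$ with both summands $x$-stable, $x^{a_h}v\in x^hV\cap V_e=x^hV_e\subset x^hE^\perp$. Hence $E\cap x^hE^\perp=E\cap x^hV$, of dimension $\mu_1-a_h$, and
$$\dim x^hN=\dim x^hE^\perp-\dim(E\cap x^hE^\perp)=\operatorname{rk}x^h-2(\mu_1-a_h).$$
The normal form of $(0,x|_N)$ shows that the Jordan type of $x|_N$ is $\kappa\cup\kappa$ for some $\kappa$. Taking differences, $2\kappa^t_h=2\lambda^t_h-2(a_h-a_{h-1})=2\rho^t_h$. Finally $\lambda_i-\rho_i=\mu_i-\mu_{i+1}$ determines $\mu$, hence $\nu=\lambda-\mu$. $\square$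

In Example 1: $\lambda=(2)$, $\rho=(1)$, $(a_0,a_1,a_2,a_3)=(0,0,1,1)$; $1$ and $3$ are flat, $2$ is steep.

## 7. The type of $W^\perp/W$ as conditions on $W\cap K_h$ and $W\cap L_h$

**Lemma 7.** Let $W\subset\ker x$ be isotropic, let $S_h(W)$ be the maximal dimension of a $B_h$-isotropic subspace of $W\cap K_h$, and let $x|_{W^\perp/W}$ have Jordan type $\lambda(W)\cup\lambda(W)$. Then $S_h(W)=\sum_{j\ge h}(\lambda_j^t-\lambda(W)_j^t)$.

*Proof.* The space $W^\perp$ is $x$-stable because $\langle xV,W\rangle=\langle V,xW\rangle=0$, and the normal form shows that the Jordan type has the stated shape. Put $j=h-1$ and $q=\dim(W\cap K_h)$. As $W\subset\ker x$, $W\cap x^jV=W\cap K_h$, so $\dim x^jW^\perp=\operatorname{rk}x^j-q$ by (7).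

We compute $W\cap x^jW^\perp$. Let $w=x^ju\in W\cap K_h$. It lies in $x^jW^\perp$ iff $u$ can be changed by an element of $\ker x^j=(x^jV)^\perp$ so as to become orthogonal to $W$. The functionals on $W$ induced by $(x^jV)^\perp$ form a subspace of $W^*$ whose annihilator in $W$ is $W\cap x^jV=W\cap K_h$; so they are all functionals vanishing on $W\cap K_h$. Hence the condition is that $\langle u,\cdot\rangle$ vanishes on $W\cap K_h$, i.e. $w\in\operatorname{rad}(B_h|_{W\cap K_h})$. If $2r$ is the rank of this restricted form, then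
$$\dim x^j(W^\perp/W)=\dim x^jW^\perp-\dim(W\cap x^jW^\perp)=\operatorname{rk}x^j-q-(q-2r).$$
A maximal isotropic subspace has dimension $q-r$, so $\dim x^{h-1}(W^\perp/W)=\operatorname{rk}x^{h-1}-2S_h(W)$. Since $\operatorname{rk}x^{h-1}=2\sum_{j\ge h}\lambda^t_j$, and similarly on $W^\perp/W$, the formula follows. $\square$

Put $H=\lambda_1+1$. Then $K_H=0$ and $L_H=\ell_0$, because $x^{\lambda_1}=0$.

**Lemma 8 (comparison).** Let $h\ge1$.

1. If $h$ is flat, then $K_h\subset L_h$ and $\dim L_h/K_h\le1$.
2. If $h$ is steep, then $L_h\subset K_h$ and $\dim K_h/L_h\le1$.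
3. $B_h=\bar B_h$ on $K_h\cap L_h$.

*Proof.* **Step 1: $\dim K_h/(K_h\cap L_h)\le1$, and $K_h\subset L_h$ if $h$ is flat.** We have $K_h^\perp=xV+\ker x^{h-1}$, and by (7) $(K_h\cap x^{h-1}E^\perp)^\perp=K_h^\perp+x^{-(h-1)}E$. So the codimension of $K_h\cap x^{h-1}E^\perp$ in $K_h$ is the dimension of the image of $x^{-(h-1)}E$ in $V/K_h^\perp$. The map $x^{h-1}$ induces $V/K_h^\perp\cong x^{h-1}V/x^hV$, because $x^{h-1}u\in x^hV$ iff $u\in xV+\ker x^{h-1}$. Under it we obtain the image of $E\cap x^{h-1}V=\mathbb C[x]x^{a_{h-1}}v$ in $x^{h-1}V/x^hV$. Since $x^{a_{h-1}+1}v\in x^hV$, this is at most one-dimensional, and it is $0$ iff $x^{a_{h-1}}v\in x^hV$, i.e. iff $h$ is flat. As $K_h\cap x^{h-1}E^\perp\subset L_h$, the claim follows.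

**Step 2: $\dim L_h/(K_h\cap L_h)\le1$.** Send $w=x^{h-1}u+p\in L_h$ ($u\in E^\perp$, $p\in E$) to its class in $(E+x^{h-1}V)/x^{h-1}V\cong E/(E\cap x^{h-1}V)$. Since $xw=0$, it lands in the kernel of $x$ on a uniserial module, of dimension at most $1$. The kernel of the map is $L_h\cap x^{h-1}V=L_h\cap K_h$. With Step 1, this proves part 1.

**Step 3: $L_h\subset K_h$ if $h$ is steep.** Let $w=x^{h-1}u+p\in L_h$ and suppose $p\notin x^{h-1}V$. Then $\mathbb C[x]p=\mathbb C[x]x^iv$ with $i<a_{h-1}$. From $xp=-x^hu\in x^hV$ we get $x^{i+1}v\in x^hV$, so $i+1\ge a_h=a_{h-1}+1$, a contradiction. So $p$ and $w$ lie in $x^{h-1}V$, and $w\in K_h$. With Step 1, this proves part 2.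

**Step 4: the forms agree.** Let $w,w'\in K_h\cap L_h$, $w=x^{h-1}u=x^{h-1}y+p$, $w'=x^{h-1}u'=x^{h-1}y'+p'$ with $y,y'\in E^\perp$, $p,p'\in E$. Then $B_h(w,w')=\langle u,w'\rangle$ and $\bar B_h(w,w')=\langle y,w'\rangle$. With $z=u-y$, $z'=u'-y'$ we have $x^{h-1}z=p$, $x^{h-1}z'=p'$, and the difference of the forms is
$$\langle z,w'\rangle=\langle z,x^{h-1}y'\rangle+\langle z,p'\rangle=\langle p,y'\rangle+\langle z,x^{h-1}z'\rangle=\langle z,x^{h-1}z'\rangle,$$
because $y'\perp E$. Now $p,p'\in E\cap x^{h-1}V=\mathbb C[x]x^{a_{h-1}}v$. Choose $z_0$ with $x^{h-1}z_0=x^{a_{h-1}}v$. Then $z\in g(x)z_0+\ker x^{h-1}$ and $z'\in g'(x)z_0+\ker x^{h-1}$ for some polynomials $g,g'$, so $\langle z,x^{h-1}z'\rangle=\langle z_0,x^{h-1}g(x)g'(x)z_0\rangle=0$ by (1). $\square$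

Consider now $\mathcal B=\mathcal B^{\mu;\nu}_{\mu';\nu'}(v,x)$. If $xW=0$ and $v\in W^\perp$, then $\langle x^jv,W\rangle=\langle v,x^jW\rangle=0$, so $W\subset\ker x\cap E^\perp$. For such isotropic $W$ let $\sigma_h(W)=S_h(W)$, let $\bar\sigma_h(W)$ be the maximal dimension of a $\bar B_h$-isotropic subspace of $W\cap L_h$, and let $\delta(W)=\dim(W\cap E)=\dim(W\cap\ell_0)$. With primes for the invariants of $(\mu',\nu')$, put
$$\sigma_h=\sum_{j\ge h}(\lambda_j^t-\lambda_j'^t),\qquad\bar\sigma_h=(\mu_1-\mu_1')+\sum_{j\ge h}(\rho_j^t-\rho_j'^t).$$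

**Lemma 9.** If $\mu'\subset\mu$ and $\nu'\subset\nu$, then $\mathcal B$ is the set of isotropic $k$-dimensional $W\subset\ker x\cap E^\perp$ with $\sigma_h(W)=\sigma_h$ and $\bar\sigma_h(W)=\bar\sigma_h$ for $1\le h\le H$.

*Proof.* Let $(\mu(W),\nu(W))$ be the type of $(v+W,x|_{W^\perp/W})$, with partitions $\lambda(W),\rho(W)$. The cyclic space of $v+W$ is $(E+W)/W$, so the space "$N$" of $W^\perp/W$ is $(E+W)^\perp/(E+W)$. This equals $\bar W^\perp/\bar W$ formed in $N$, where $\bar W=(W+E)/E\subset N$ is isotropic and killed by $x$. By Lemma 6 for $W^\perp/W$, $x$ has Jordan type $\rho(W)\cup\rho(W)$ there; by Lemma 6 for $V$, it has type $\rho\cup\rho$ on $N$. So Lemma 7 in $N$ says that the maximal isotropic subspaces of $\bar W\cap K_h^N$ have dimension $\sum_{j\ge h}(\rho^t_j-\rho(W)^t_j)$. Now $\bar W\cap K^N_h$ is the image of $W\cap L_h$, with kernel $W\cap\ell_0$, which lies in the radical of $\bar B_h$. Hence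
$$\bar\sigma_h(W)=\delta(W)+\sum_{j\ge h}(\rho^t_j-\rho(W)^t_j).$$
Comparing half the dimensions of the two descriptions of the same space, $n-\mu_1-(k-\delta(W))=(n-k)-\mu(W)_1$, so $\delta(W)=\mu_1-\mu(W)_1$.

All partitions $\lambda,\lambda',\lambda(W),\rho,\rho',\rho(W)$ have no columns beyond $\lambda_1$ (for $\lambda(W)$, because $x^{\lambda_1}=0$). So by Lemma 7 and the displayed formula the numbers $\sigma_h(W),\bar\sigma_h(W)$ for $1\le h\le H$ are equivalent to $(\lambda(W),\rho(W),\delta(W))$, with $\delta(W)=\bar\sigma_H(W)$. They equal $\sigma_h,\bar\sigma_h$ iff $\lambda(W)=\lambda'$, $\rho(W)=\rho'$, $\delta(W)=\mu_1-\mu_1'$. By Lemma 6 the first two equalities say that the type is $(\mu',\nu')$, and then the third holds. $\square$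

## 8. Weaving the two filtrations: $\mathcal B$ is irreducible

Two general facts come first.

**Lemma 10.** The variety of $c$-dimensional isotropic subspaces of a vector space $Y$ with a (possibly degenerate) alternating form is irreducible or empty.

*Proof.* Let $R$ be the radical and $2r=\dim Y/R$. Stratify by $e=\dim\bar I\le\min(c,r)$, where $\bar I$ is the image of $I$ in $Y/R$. After choosing a complement of $R$, $\mathrm{Aut}(Y)=(\mathrm{Sp}(Y/R)\times GL(R))\ltimes\mathrm{Hom}(Y/R,R)$, which is connected. It acts transitively on each stratum: by Witt's theorem move $\bar I$ to a standard position, by $GL(R)$ move $I\cap R$ to a standard position; then $I$ is given by a linear map $\bar I\to R/(I\cap R)$, which we lift to $R$, extend to $Y/R$, and cancel by an element of $\mathrm{Hom}(Y/R,R)$. So each stratum is irreducible or empty.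

Let $I$ lie in a stratum with $e<\min(c,r)$. As $e<c$, there is $0\ne w\in I\cap R$; write $I=I_0\oplus\langle w\rangle$. As $e<r$, there is $u\in Y$ with $\bar u\in\bar I^\perp\setminus\bar I$. Then $I_0+\langle w+tu\rangle$ is isotropic of dimension $c$, has image of dimension $e+1$ for $t\ne0$, and equals $I$ for $t=0$. So each nonempty stratum with $e<\min(c,r)$ lies in the closure of the next one, which is nonempty; the last stratum is dense. $\square$

**Lemma 11** (see Shafarevich, *Basic Algebraic Geometry 1*, Ch. I §6.3). Let $g:X\to Y$ be a surjective projective morphism with $Y$ irreducible and all fibers irreducible of the same dimension $d$. Then $X$ is irreducible.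

*Proof.* Let $X_i$ be the components of $X$ and $g_i=g|_{X_i}$. Each fiber $g^{-1}(y)$ is the union of the closed sets $g_i^{-1}(y)$, so it equals one of them. The sets $\{y:\dim g_i^{-1}(y)\ge d\}$ are closed (semicontinuity of fiber dimension and properness) and cover $Y$, so one of them is $Y$. For that $i$ and every $y$, $g_i^{-1}(y)$ is closed of dimension $d$ in the irreducible $d$-dimensional $g^{-1}(y)$, hence equal to it. So $X=X_i$. $\square$

**Proposition 12.** If $\mu'\subset\mu$, $\nu'\subset\nu$, and $\mu/\mu'$ and $\nu/\nu'$ have at most one box in each row, then $\mathcal B$ is irreducible (or empty) and locally closed in the Grassmannian.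

*Proof.* **Step 1: compare the numbers $a_h$ and $a_h'$.** This decides which filtration carries the stronger condition. Let $\theta_h=a_h'-a_h$. By (6) for both types,
$$\sigma_h-\bar\sigma_h=(\mu_1-a_{h-1})-(\mu_1'-a_{h-1}')-(\mu_1-\mu_1')=\theta_{h-1}.$$
Since $\mu_i-1\le\mu_i'\le\mu_i$ and $\nu_i-1\le\nu_i'\le\nu_i$, formula (4) gives $\max_i\min(\mu_i-1,h-1-\nu_i)\le a'_{h-1}\le\max_i\min(\mu_i,h-\nu_i)$, that is,
$$a_h-1\le a'_{h-1}\le a_h.\tag{8}$$
So $\theta_{h-1}\in\{-1,0\}$ if $h$ is flat and $\theta_{h-1}\in\{0,1\}$ if $h$ is steep. Call $h$ *off* if $\theta_{h-1}=0$ and *on* otherwise.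

**Step 2: define the woven chain.** Let $\tau_h=\max(\sigma_h,\bar\sigma_h)$ and, for $1\le h\le H$,

- $Q_h=K_h$ with $B_h$, if $h$ is flat and off, or steep and on;
- $Q_h=L_h$ with $\bar B_h$, if $h$ is flat and on, or steep and off.

By Lemma 8, if $h$ is off then $Q_h$ is the smaller of $K_h$ and $L_h$, so $Q_h=K_h\cap L_h$, and $\sigma_h=\bar\sigma_h=\tau_h$. If $h$ is on, $Q_h$ is the larger one. If it is flat and on, $\theta_{h-1}=-1$, $Q_h=L_h$ and $\tau_h=\bar\sigma_h=\sigma_h+1$; if it is steep and on, $\theta_{h-1}=1$, $Q_h=K_h$ and $\tau_h=\sigma_h=\bar\sigma_h+1$. So always $\tau_h$ is the one of $\sigma_h,\bar\sigma_h$ that belongs to $Q_h$.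

**Step 3: one condition replaces two.** *For isotropic $W\subset\ker x\cap E^\perp$: $\sigma_h(W)\ge\sigma_h$ and $\bar\sigma_h(W)\ge\bar\sigma_h$ hold iff $W\cap Q_h$ contains an isotropic subspace $J$ with $\dim J=\tau_h$.* The forms agree on the smaller of $K_h,L_h$. If $h$ is off, $J$ lies in $K_h\cap L_h$ and serves for both inequalities. If $h$ is on, $J$ serves for the larger space; the smaller space has codimension at most $1$ in it and requires only dimension $\tau_h-1$, so the intersection of $J$ with it has large enough dimension. Conversely, the inequality belonging to $Q_h$ provides $J$.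

**Step 4: the chain is decreasing and each term lies in the radical of the one before,** $Q_{h+1}\subset Q_h$ and $Q_{h+1}\subset\operatorname{rad}(Q_h)$. If $h+1$ is off, $Q_{h+1}=K_{h+1}\cap L_{h+1}\subset K_h\cap L_h\subset Q_h$, and both $K_{h+1}\subset\operatorname{rad}B_h$ and $L_{h+1}\subset\operatorname{rad}\bar B_h$ are known. If $h+1$ is on, it suffices to show that $Q_h$ and $Q_{h+1}$ are of the same kind.

- Let $h+1$ be flat and on: $Q_{h+1}=L_{h+1}$ and $a_h'=a_h-1$. If $h$ is flat, then $a'_{h-1}\le a_h'=a_{h-1}-1$, so $h$ is on and $Q_h=L_h$. If $h$ is steep, then $a_{h-1}'\le a_h'=a_h-1=a_{h-1}$, so $\theta_{h-1}\le0$, $h$ is off, and $Q_h=L_h$.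
- Let $h+1$ be steep and on: $Q_{h+1}=K_{h+1}$ and $a_h'=a_h+1$, so $a_{h-1}'\ge a_h'-1=a_h$. If $h$ is flat, then $\theta_{h-1}\ge0$, so $h$ is off and $Q_h=K_h$. If $h$ is steep, then $a'_{h-1}\ge a_h=a_{h-1}+1$, so $h$ is on and $Q_h=K_h$.

**Step 5: the ends of the chain.** $\sigma_1=|\lambda|-|\lambda'|=k$ and $\bar\sigma_1=(\mu_1-\mu_1')+(n-\mu_1)-(n-k-\mu_1')=k$. So $1$ is off, $\tau_1=k$, and $Q_1=K_1\cap L_1=\ker x\cap E^\perp$ with the form $\langle\,,\rangle$. At the other end, $Q_H\subset\ell_0$, of dimension at most $1$.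

**Step 6: a tower.** Let $\mathcal D$ be the projective variety of chains $J_H\subset J_{H-1}\subset\dots\subset J_1$ with $J_h\subset Q_h$ isotropic of dimension $\tau_h$. There is at most one $J_H$. Given $J_{h+1}\subset Q_{h+1}\subset\operatorname{rad}(Q_h)$, the possible $J_h$ correspond to all isotropic subspaces of dimension $\tau_h-\tau_{h+1}$ of $Q_h/J_{h+1}$, a space with alternating form whose dimension and rank do not depend on $J_{h+1}$. So the variety of truncated chains $(J_H,\dots,J_h)$ maps to that of $(J_H,\dots,J_{h+1})$ projectively, with mutually isomorphic fibers, irreducible or empty by Lemma 10. By Lemma 11 and induction, $\mathcal D$ is irreducible or empty. Let $\mathcal Z$ be its image under $J_\bullet\mapsto J_1$; it is closed and irreducible (or empty) in the Grassmannian of $k$-dimensional subspaces. By Steps 3 and 5, every $W\in\mathcal Z$ is isotropic in $\ker x\cap E^\perp$ with $\sigma_h(W)\ge\sigma_h$ and $\bar\sigma_h(W)\ge\bar\sigma_h$ for all $h\le H$.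

**Step 7: $\mathcal B$ is open in $\mathcal Z$.** Let $W\in\mathcal B$. By Lemma 9 and Step 2 the maximal dimension of an isotropic subspace of $W\cap Q_h$ is exactly $\tau_h$. Choose $J_h\subset W\cap Q_h$ isotropic of dimension $\tau_h$. By maximality $J_h\supset\operatorname{rad}(W\cap Q_h)\supset W\cap Q_{h+1}\supset J_{h+1}$ by Step 4, and $J_1=W$ since $\tau_1=k$. So $W\in\mathcal Z$. The sets $\{\sigma_h(W)\ge c\}$ and $\{\bar\sigma_h(W)\ge c\}$ are closed, being images under a proper map of closed sets of pairs $(J,W)$. By Lemma 9, $\mathcal B$ is the subset of $\mathcal Z$ where $\sigma_h(W)\le\sigma_h$ and $\bar\sigma_h(W)\le\bar\sigma_h$ for all $h\le H$; hence it is open in $\mathcal Z$. $\square$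

**Example 5.** In Example 1 with $k=2$, $(\mu',\nu')=(\varnothing,\varnothing)$: $a'=0$, so $(\theta_0,\theta_1,\theta_2)=(0,0,-1)$; $(\sigma_1,\sigma_2,\sigma_3)=(2,1,0)$, $(\bar\sigma_1,\bar\sigma_2,\bar\sigma_3)=(2,1,1)$, $\tau=(2,1,1)$. Here $1$ is flat and off, $2$ is steep and off, $3$ is flat and on: $Q_1=K_1=\langle e_1,f_1\rangle$, $Q_2=L_2=\langle e_1\rangle$, $Q_3=L_3=\langle e_1\rangle$. There is one chain, with $J_1=\ker x$, and $\mathcal B=\{\ker x\}$.

## 9. Removing boxes one at a time, from the bottom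

**Lemma 13 (one box).** Let $(\mu',\nu')$ arise from $(\mu,\nu)$ by removing one box from row $i$ of $\mu$ or of $\nu$. Then $\mathcal B\ne\varnothing$ and $\dim\mathcal B\ge b(\mu,\nu)-b(\mu',\nu')$, which is $2i-2$ (for $\mu$) or $2i-1$ (for $\nu$). For $\langle w\rangle\in\mathcal B$:

- $w\in K_h\iff h\le\lambda_i$;
- when a box of $\nu_i$ is removed, $w\in L_h\iff h\le\rho_i$;
- when a box of $\mu_i$ is removed, $w\in L_h\iff h\le\rho_{i-1}$ (always, with $w\in\ell_0$, if $i=1$).

Conversely, these conditions on a nonzero $w\in\ker x\cap E^\perp$ imply $\langle w\rangle\in\mathcal B$.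

*Proof.* **Step 1: the membership conditions.** For $k=1$, $\sigma_h(\langle w\rangle)$ is $1$ if $w\in K_h$ and $0$ otherwise, and likewise for $\bar\sigma_h$ and $L_h$; a line is automatically isotropic. The partition $\lambda$ loses a box in row $i$, so $\sigma_h=1$ iff $h\le\lambda_i$. If a box of $\nu_i$ is removed, $\rho$ loses a box in row $i$ and $\mu_1'=\mu_1$. If a box of $\mu_i$, $i\ge2$, is removed, $\rho$ loses a box in row $i-1$ and $\mu_1'=\mu_1$. If a box of $\mu_1$ is removed, $\rho'=\rho$ and $\mu_1-\mu_1'=1$, so $\bar\sigma_h=1$ for all $h\le H$, and $w\in L_H=\ell_0$. So the conditions are those of Lemma 9 (for $h>H$ they hold too, since there $K_h=0$ and $L_h=\ell_0$). The value of $b(\mu,\nu)-b(\mu',\nu')$ is read off from the definition of $b$.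

Put $X_i=\langle e_j,f_j:j\le i\rangle$, so $K_h=X_i$ if $\lambda_{i+1}<h\le\lambda_i$.

**Step 2: a test vector.** *If $\lambda_i\ge1$, then $f_i\notin L_{\rho_i+1}$.* Let $y_i=\sum_{j\le i}v_{j,\mu_j+\nu_i}$; the indices satisfy $1\le\mu_j+\nu_i\le\lambda_j$. Then $y_i\in V_e\subset E^\perp$ and
$$x^{\rho_i}y_i=\sum_{j\le i}v_{j,\mu_j-\mu_{i+1}}=x^{\mu_{i+1}}v\in E,$$
because rows $j$ with $\mu_j>\mu_{i+1}$ have $j\le i$, and $v_{j,0}=0$. So $y_i\perp x^{\rho_i}E^\perp$ and $y_i\perp E$, hence $y_i\perp L_{\rho_i+1}$, whereas $\langle y_i,f_i\rangle=1$. Note also $\langle y_i,f_j\rangle=0$ for $j>i$.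

**Step 3: a box of $\nu_i$.** Then $\nu_i>\nu_{i+1}$, so $\lambda_{i+1}\le\rho_i-1<\rho_i\le\lambda_i$ and $K_{\lambda_i}=K_{\rho_i}=X_i$. By (5), $a_{\rho_i}=a_{\rho_i-1}=\mu_{i+1}$, so $\rho_i$ is flat and $X_i\subset L_{\rho_i}$ by Lemma 8. So $\langle w\rangle\in\mathcal B$ iff $w\in X_i$, $w\notin K_{\lambda_i+1}$, $w\notin L_{\rho_i+1}$. The vector $f_i\in X_i$ lies in neither of the two excluded subspaces, so $\mathcal B$ is a nonempty open subset of $\mathbb P(X_i)$, of dimension $2i-1$.

**Step 4: a box of $\mu_i$, $i\ge2$.** Then $\mu_i>\mu_{i+1}$, so $\lambda_i>\lambda_{i+1}$, $K_{\lambda_i}=X_i$ and $\rho_i<\lambda_i$. Let $M=K_{\lambda_i}\cap L_{\rho_{i-1}}$. We show $\dim M\ge2i-1$ and $M\not\subset L_{\rho_{i-1}+1}$. Since $K_{\lambda_i+1}\subset X_{i-1}$ has dimension at most $2i-2$, it follows that $\mathcal B$ is $\mathbb P(M)$ minus two proper linear subspaces, so it is nonempty of dimension at least $2i-2$.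

Suppose $\rho_{i-1}>\lambda_i$. Then $K_{\rho_{i-1}}=X_{i-1}$, and by (5) $a_{\rho_{i-1}}=a_{\rho_{i-1}-1}=\mu_i$, so $X_{i-1}\subset L_{\rho_{i-1}}$ by Lemma 8. Moreover
$$x^{\mu_i-1}v=e_i+\sum_{j<i}v_{j,\mu_j-\mu_i+1}=e_i+x^{\rho_{i-1}-1}\sum_{j<i}v_{j,\mu_j+\nu_{i-1}},$$
so $e_i\in\ker x\cap E^\perp\cap(E+x^{\rho_{i-1}-1}E^\perp)=L_{\rho_{i-1}}$. Hence $M\supset X_{i-1}+\langle e_i\rangle$ has dimension at least $2i-1$, and $f_{i-1}\in M\setminus L_{\rho_{i-1}+1}$ by Step 2.

Suppose $\rho_{i-1}=\lambda_i=:h$. Then $M=K_h\cap L_h$ has codimension at most $1$ in $K_h=X_i$ by Lemma 8. Since $\rho_i+1\le h$, Step 2 gives $f_i\notin L_h$. So $X_i=M\oplus\langle f_i\rangle$, $\dim M=2i-1$, and $f_{i-1}-cf_i\in M$ for some $c$. This vector pairs to $1$ with $y_{i-1}$, so it is not in $L_{\rho_{i-1}+1}$.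

**Step 5: a box of $\mu_1$.** Then $\mu_1>\mu_2$ and $\ell_0$ is spanned by $x^{\mu_1-1}v=e_1$, which is in $K_h$ iff $h\le\lambda_1$. So $\mathcal B=\{\langle e_1\rangle\}$. $\square$

**Proposition 14.** If $\mu'\subset\mu$, $\nu'\subset\nu$, and $\mu/\mu'$ and $\nu/\nu'$ have at most one box in each row and $k$ boxes in total, then $\mathcal B\ne\varnothing$ and $\dim\mathcal B\ge b(\mu,\nu)-b(\mu',\nu')-\frac{k(k-1)}2$.

*Proof.* For $k=0$, $\mathcal B$ is a point. Let $k\ge1$.

**Step 1: the order.** Order the boxes to be removed by diagram and row, $\mu_1<\nu_1<\mu_2<\nu_2<\cdots$, and remove them in decreasing order. Within each diagram rows are treated from bottom to top, so all intermediate shapes $(\mu^{[t]},\nu^{[t]})$, $0\le t\le k$, are bipartitions.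

**Step 2: the flags.** Let $\mathcal F$ be the variety of flags $F_1\subset\dots\subset F_k$ of isotropic subspaces, $\dim F_t=t$, such that $F_t/F_{t-1}$ lies in the one-box variety of Lemma 13 for the pair induced on $F_{t-1}^\perp/F_{t-1}$ and for $(\mu^{[t-1]},\nu^{[t-1]})\to(\mu^{[t]},\nu^{[t]})$. By equivariance all fibers of "forget $F_t$" are isomorphic to one another at each step. So Lemma 13 gives $\mathcal F\ne\varnothing$ and, the differences telescoping, $\dim\mathcal F\ge b(\mu,\nu)-b(\mu',\nu')$.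

**Step 3: with this order, $xF_k=0$.** Induct on $k$; $k=1$ is clear. Let $k\ge2$. By induction $xF_{k-1}=0$, and by induction applied in $F_1^\perp/F_1$, $xF_k\subset F_1=\langle w_1\rangle$. Let $w\in F_k\setminus F_{k-1}$ and suppose $xw=cw_1$ with $c\ne0$.

- *The last box is in $\nu_i$.* All earlier boxes are in rows $>i$, so row $i$ of $\lambda$ is unchanged before the last step. By Lemma 13 in $F_{k-1}^\perp/F_{k-1}$, $w\in x^{\lambda_i-1}u+F_{k-1}$ for some $u$, so $cw_1=x^{\lambda_i}u$ and $w_1\in K_{\lambda_i+1}$. But the first box is in a row $i_1>i$, so $w_1\in K_h$ only for $h\le\lambda_{i_1}\le\lambda_i$: a contradiction.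
- *The last box is in $\mu_i$, $i\ge2$.* The earlier boxes are in $\nu_j$ with $j\ge i$ or in $\mu_j$ with $j>i$, so $\rho_{i-1}=\nu_{i-1}+\mu_i$ is unchanged before the last step. The cyclic space of $v+F_{k-1}$ is $(E+F_{k-1})/F_{k-1}$, so Lemma 13 gives $w\in x^{\rho_{i-1}-1}y+E+F_{k-1}$ with $y\in(E+F_{k-1})^\perp$. Hence $cw_1\in x^{\rho_{i-1}}E^\perp+E$, and $w_1\in L_{\rho_{i-1}+1}$. But the first box is in $\nu_j$ with $j\ge i$, or in $\mu_j$ with $j>i$; so $w_1\in L_h$ only for $h\le\rho_j$ or $h\le\rho_{j-1}$ respectively, and both are $\le\rho_{i-1}$: a contradiction.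
- *The last box is in $\mu_1$.* Then $w\in E+F_{k-1}$ by Lemma 13, so $w_1\in E\cap\ker x=\ell_0$ and $w_1\in L_h$ for all $h$. But the first box is not in $\mu_1$, so $w_1\in L_h$ only for $h$ up to some row length of $\rho$: a contradiction.

**Step 4: conclusion.** So $F_\bullet\mapsto F_k$ maps $\mathcal F$ to $\mathcal B$, and its fibers lie in the variety of complete flags of $F_k$, of dimension $\frac{k(k-1)}2$. $\square$

## 10. The set of flags with a given bitableau

For $(v,x)\in\mathbb O_{\mu;\nu}$ and $T\in\mathrm{SYB}^\alpha(\mu,\nu)$ let $X_T=X_T(v,x)=\{F\in\mathcal C^\alpha_{(v,x)}:\Phi(F)=T\}$. More generally, for any value $T$ of $\Phi$ the set $\Phi^{-1}(T)$ is locally closed: the bundle with fiber $F_{\check\alpha_i}^\perp/F_{\check\alpha_i}$ has local symplectic frames (symplectic Gram–Schmidt with local sections), which turn the induced pair into a morphism to the exotic nilpotent cone of a fixed space, and orbits are locally closed. The same argument shows that $\mathcal F$ above and the sets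 $\mathfrak Z_{T,T'}$ are locally closed.

**Proposition 15.** $X_T$ is nonempty, irreducible, and of dimension at least $b(\mu,\nu)-\frac12\sum_i\alpha_i(\alpha_i-1)$.

*Proof.* Induct on $m$; for $m=0$, $X_T$ is a point.

**Step 1: fiber over the first space.** Let $f:X_T\to\mathcal B:=\mathcal B^{\mu;\nu}_{\mu^{(1)};\nu^{(1)}}(v,x)$, $F\mapsto W=F_{\check\alpha_1}$; indeed $xW=0$ and $v\in F_n\subset W^\perp$. A flag $F$ with first space $W$ is the same as the flag $F/W$ in $W^\perp/W$. The conditions $v\in F_n$ and $xF_{\check\alpha_i}\subset F_{\check\alpha_{i-1}}$ for $2\le i\le m$ can be checked modulo $W$, and the spaces $F_{\check\alpha_i}^\perp/F_{\check\alpha_i}$, $i\ge1$, are the same. So the fiber is $X_{T^{(1)}}(v+W,x|_{W^\perp/W})$, where $T^{(1)}$ is $T$ without its first term, of content $(\alpha_2,\dots,\alpha_m)$. By induction and equivariance the fibers are nonempty, irreducible, mutually isomorphic, of dimension at least $b(\mu^{(1)},\nu^{(1)})-\frac12\sum_{i\ge2}\alpha_i(\alpha_i-1)$. As $T$ is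 semistandard, Propositions 12 and 14 apply to $\mathcal B$ with $k=\alpha_1$: it is irreducible, nonempty, of dimension at least $b(\mu,\nu)-b(\mu^{(1)},\nu^{(1)})-\frac12\alpha_1(\alpha_1-1)$. Adding, we get nonemptiness and the dimension bound.

**Step 2: $f$ is open.** This is what lets irreducibility pass from base and fibers to $X_T$, which is not projective over $\mathcal B$. Over a small open $\mathcal B_0\subset\mathcal B$ choose a symplectic frame of $W^\perp/W$. It identifies $W^\perp/W$ with a fixed space $V'$ and gives a morphism $\varphi:\mathcal B_0\to\mathbb O'$, where $\mathbb O'$ is the orbit of type $(\mu^{(1)},\nu^{(1)})$ in the exotic nilpotent cone of $V'$. Let $G'=\mathrm{Sp}(V')$, $o\in\mathbb O'$, and $\hat{\mathcal B}=\{(W,g)\in\mathcal B_0\times G':\varphi(W)=go\}$. Since $G'\to\mathbb O'$, $g\mapsto go$, is smooth and surjective, its base change $\hat{\mathcal B}\to\mathcal B_0$ is open and surjective. Moreover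
$$f^{-1}(\mathcal B_0)\times_{\mathcal B_0}\hat{\mathcal B}\cong\hat{\mathcal B}\times X_{T^{(1)}}(o),\qquad(F,(W,g))\mapsto((W,g),g^{-1}F'),$$
where $F'$ is the flag in $V'$ induced by $F$. Let $U\subset f^{-1}(\mathcal B_0)$ be open. Its preimage in $\hat{\mathcal B}\times X_{T^{(1)}}(o)$ is open; the projection of that to $\hat{\mathcal B}$ is open; the image of this in $\mathcal B_0$ is open, and it is $f(U)$.

**Step 3: irreducibility.** Let $U_1,U_2\subset X_T$ be nonempty and open. Then $f(U_1),f(U_2)$ are nonempty open subsets of the irreducible $\mathcal B$, so they have a common point $W$. In the irreducible fiber $f^{-1}(W)$ the sets $U_1,U_2$ induce nonempty open subsets, which meet. $\square$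

## 11. The orbit dimension from below, and the end of the proof of Theorem 1

**Lemma 16.** $\dim\mathbb O_{\mu;\nu}\ge2(n^2-b(\mu,\nu))$.

*Proof.* Let $\mathfrak z(x)\subset\mathfrak{sp}(V)$ be the centralizer of $x$. The Lie algebra of the stabilizer of $(v,x)$ is $\{y\in\mathfrak z(x):yv=0\}$, so $\dim\mathbb O_{\mu;\nu}=\dim\mathfrak{sp}(V)-\dim\mathfrak z(x)+\dim\mathfrak z(x)v$.

**Step 1: $\dim\mathfrak z(x)$.** With respect to $V=V_e\oplus V_f$ an element of $\mathfrak z(x)$ consists of $P\in\mathrm{End}_{\mathbb C[x]}(V_e)$, which determines the block $V_f\to V_f$ as minus its adjoint, and $\mathbb C[x]$-linear maps $Q:V_f\to V_e$, $R:V_e\to V_f$ for which the forms $\langle Q\cdot,\cdot\rangle$ on $V_f$ and $\langle R\cdot,\cdot\rangle$ on $V_e$ are symmetric. The $P$'s form a space of dimension $\sum_{i,j}\min(\lambda_i,\lambda_j)=n+2n(\lambda)$. Linearity of $Q$ over $\mathbb C[x]$ means that its form $q$ is balanced, $q(xw,w')=q(w,xw')$. Balanced forms between Jordan blocks of sizes $\lambda_i$ and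 $\lambda_j$ form a space of dimension $\min(\lambda_i,\lambda_j)$; symmetry makes the blocks $(i,j)$ and $(j,i)$ determine each other, and on a single Jordan block with generator $g$ a balanced form is automatically symmetric, since $q(x^sg,x^tg)=q(x^{s+t}g,g)$. So the $Q$'s form a space of dimension $\sum_{i\le j}\min(\lambda_i,\lambda_j)=\sum_jj\lambda_j=n+n(\lambda)$, and the $R$'s likewise. Altogether $\dim\mathfrak z(x)=3n+4n(\lambda)$.

**Step 2: $\dim\mathfrak z(x)v\ge2|\mu|$.** Take $P$ block diagonal, a polynomial $p_i(x)$ on block $i$: the vectors $Pv=\sum p_i(x)v_{i,\mu_i}$ fill $\bigoplus_i\langle v_{i,1},\dots,v_{i,\mu_i}\rangle$. Take $R$ block diagonal: $Rv_{i,\lambda_i}$ can be any vector of $\langle v^*_{i,1},\dots,v^*_{i,\lambda_i}\rangle$, and $Rv_{i,\mu_i}=x^{\nu_i}Rv_{i,\lambda_i}$, so the vectors $Rv$ fill $\bigoplus_i\langle v^*_{i,\nu_i+1},\dots,v^*_{i,\lambda_i}\rangle$. Both sums have dimension $|\mu|$, and they are independent.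

**Step 3: conclusion.** As $n(\lambda)=n(\mu)+n(\nu)$, we have $b(\mu,\nu)=n-|\mu|+2n(\lambda)$, and $\dim\mathbb O_{\mu;\nu}\ge2n^2+n-3n-4n(\lambda)+2|\mu|=2(n^2-b(\mu,\nu))$. $\square$

*Proof of Theorem 1.* Proposition 3 and Lemma 4 give nonemptiness, pure dimension $d_{\alpha,\beta}$, the components $\overline{\mathfrak Z_A}$, and their number $|M^{\alpha,\beta}|$.

**Step 1: each $\mathfrak Z_{T,T'}$ is dense in a component.** Let $T\in\mathrm{SYB}^\alpha(\mu,\nu)$, $T'\in\mathrm{SYB}^\beta(\mu,\nu)$, $(v,x)\in\mathbb O_{\mu;\nu}$, $b=b(\mu,\nu)$. The set $\mathfrak Z_{T,T'}$ is the image of $G\times X_T(v,x)\times X_{T'}(v,x)$ under $(g,F,F')\mapsto(gF,gF',g(v,x))$. This source is irreducible by Proposition 15, so $\mathfrak Z_{T,T'}$ is irreducible. It maps onto $\mathbb O_{\mu;\nu}$ with all fibers isomorphic to $X_T\times X_{T'}$. By Proposition 15 and Lemma 16,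
$$\dim\mathfrak Z_{T,T'}\ge(2n^2-2b)+2b-\tfrac12\sum(\alpha_i^2-\alpha_i)-\tfrac12\sum(\beta_i^2-\beta_i)=d_{\alpha,\beta}=\dim\mathfrak Z^{\alpha,\beta}.$$
So equality holds, and $\overline{\mathfrak Z_{T,T'}}$ is an irreducible component.

**Step 2: count.** The sets $\mathfrak Z_{T,T'}$ are pairwise disjoint and constructible, and two disjoint constructible sets cannot both be dense in the same irreducible variety. So distinct pairs give distinct components. By (3) there are $|M^{\alpha,\beta}|$ pairs, as many as components. Hence the $\overline{\mathfrak Z_{T,T'}}$ are all the components. $\square$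

## 12. Exact dimensions, and what happens without semistandardness

The lower bounds were all we needed, but the global equality $\dim\mathfrak Z=d_{\alpha,\beta}$ now forces each of them to be an equality.

*Proof of Theorem 2.* **Step 1: $\dim\mathbb O_{\mu;\nu}=2(n^2-b)$.** Take $\alpha=\beta=(1^n)$. There is some $T\in\mathrm{SYB}^{(1^n)}(\mu,\nu)$: remove boxes one at a time. By Proposition 15, $\dim\mathbb O_{\mu;\nu}+2b\le\dim\mathfrak Z_{T,T}=d_{(1^n),(1^n)}=2n^2$. Combine with Lemma 16.

**Step 2: the bound in part 2.** The part of $\mathfrak Z^{\alpha,\alpha}$ over $\mathbb O_{\mu;\nu}$ has dimension $\dim\mathbb O_{\mu;\nu}+2\dim\mathcal C^\alpha_{(v,x)}\le d_{\alpha,\alpha}=2n^2-\sum(\alpha_i^2-\alpha_i)$ (nothing is to be shown if $\mathcal C^\alpha_{(v,x)}$ is empty). With Step 1 this is $\dim\mathcal C^\alpha_{(v,x)}\le b-\frac12\sum(\alpha_i^2-\alpha_i)$. By Proposition 15, $\Phi^{-1}(T)=X_T$ is irreducible of exactly this dimension for $T\in\mathrm{SYB}^\alpha(\mu,\nu)$.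

**Step 3: part 3.** Suppose $\dim\mathfrak Z_{T,T'}=d_{\alpha,\beta}$. Then some component $Y$ of $\overline{\mathfrak Z_{T,T'}}$ has dimension $d_{\alpha,\beta}$, so $Y$ is a component of $\mathfrak Z^{\alpha,\beta}$, and $\mathfrak Z_{T,T'}\cap Y$ is dense in $Y$. By Theorem 1, $Y=\overline{\mathfrak Z_{T_1,T_1'}}$ with $T_1,T_1'$ semistandard. Two dense constructible subsets of $Y$ meet, so $\mathfrak Z_{T,T'}$ meets $\mathfrak Z_{T_1,T_1'}$. Such sets are disjoint for distinct pairs, so $(T,T')=(T_1,T_1')$ is semistandard. Hence the dimension is $<d_{\alpha,\beta}$ if $T$ or $T'$ is not semistandard, and then $\overline{\mathfrak Z_{T,T'}}$ is not a component, by purity. The other direction is Theorem 1.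

**Step 4: the rest of part 2.** If a value $T$ of $\Phi$ on $\mathcal C^\alpha_{(v,x)}$ is not in $\mathrm{SYB}^\alpha(\mu,\nu)$, then $\dim\mathbb O_{\mu;\nu}+2\dim\Phi^{-1}(T)=\dim\mathfrak Z_{T,T}<d_{\alpha,\alpha}$ by part 3, so $\dim\Phi^{-1}(T)$ is strictly below the bound. Now $\mathcal C^\alpha_{(v,x)}$ is the finite disjoint union of the sets $\Phi^{-1}(T)$. A component $Y$ whose dimension equals the bound is the closure of $Y\cap\Phi^{-1}(T)$ for some $T$; this $T$ must be semistandard, and $Y=\overline{\Phi^{-1}(T)}$, as the latter is irreducible of the same dimension. Conversely, for semistandard $T$ the set $\overline{\Phi^{-1}(T)}$ is irreducible of the maximal possible dimension, hence a component. Distinct $T$ give distinct closures because the $\Phi^{-1}(T)$ are disjoint and constructible. So the bound is attained iff $\mathrm{SYB}^\alpha(\mu,\nu)\ne\varnothing$.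

**Step 5: part 1.** For $k=0$, $\mathcal B$ is a point. For $k\ge1$ choose $T\in\mathrm{SYB}^{(k,1^{n-k})}(\mu,\nu)$ with first step $(\mu,\nu)\supset(\mu',\nu')$, removing the remaining boxes one at a time. By the fibration in Proposition 15, $\dim\Phi^{-1}(T)$ is the sum of the dimensions of its one-step varieties. Each satisfies the lower bound of Proposition 14, and these bounds add up to $b(\mu,\nu)-\frac{k(k-1)}2$, the exact value by Step 2. So each is an equality. Irreducibility and nonemptiness are Propositions 12 and 14.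

**Step 6: part 4.** By Theorem 1 both families list the components, each without repetition. $\square$

**Example 6 (semistandardness cannot be dropped).** Let $n=2$, $\alpha=(2)$ and $(v,x)$ of type $(\varnothing,(2))$: $v=0$ and $x$ has Jordan type $(2,2)$. A Lagrangian $F$ with $xF=0$ must be $\ker x=\operatorname{im}x=(\ker x)^\perp$, so $\mathcal C^\alpha_{(v,x)}=\{\operatorname{im}x\}$ is nonempty of dimension $0$. The bound in part 2 is $b-1=2-1=1$. Here $\mathrm{SYB}^{(2)}(\varnothing,(2))=\varnothing$, since the two boxes lie in one row. The corresponding stratum of $\mathfrak Z^{(2),(2)}$ has dimension $\dim\mathbb O_{\varnothing;(2)}=2(4-2)=4<6=d_{(2),(2)}$. In Example 4 it sits inside the component with $a_{11}=2$, as the locus $v=0$, $x\ne0$, $F=F'=\operatorname{im}x$.
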